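\title{$N$-Koszul algebras need not be distributive}

\begin{abstract}
Let $A=T(V)/(R)$ be an algebra whose relations are homogeneous of degree $N\ge 2$. For $N=2$, Backelin's theorem says that $A$ is Koszul if and only if the shifted copies of $R$ generate a distributive lattice of subspaces in every tensor power of $V$. For general $N$, Berger proved that distributivity together with his extra condition implies $N$-Koszulity, and that $N$-Koszulity implies the extra condition. We show that the converse of the first implication fails for every $N\ge 3$ over every field: there is an $N$-Koszul algebra of global dimension $3$, with $3N+1$ generators and five relations, whose lattice in degree $2N+1$ is not distributive. Both numbers are the smallest possible: for an $N$-Koszul algebra the lattice is distributive in all degrees up to $2N$, and in all degrees if the global dimension is at most $2$.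
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $k$ be a field, $V$ a finite-dimensional $k$-vector space, $N\ge2$ an integer and $R\subseteq V^{\otimes N}$ a subspace. We consider the graded algebra $A=T(V)/(R)$, with $V$ in degree $1$. For $n\ge N$ and $1\le i\le n-N+1$ put
\[
R_i^{(n)}=V^{\otimes i-1}\otimes R\otimes V^{\otimes n-N-i+1}\subseteq V^{\otimes n}.
\]
This is the space of relations placed in the positions $i,\dots,i+N-1$, which we call the \emph{$i$-th window}. The sum of the $R_i^{(n)}$ is the degree $n$ part of the ideal $(R)$, so $A_n=V^{\otimes n}/\sum_iR_i^{(n)}$. Their intersection is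
\[
J_n=R_1^{(n)}\cap\dots\cap R_{n-N+1}^{(n)}\qquad(n\ge N),
\]
so $J_N=R$; for $0\le n\le N-1$ we put $J_n=V^{\otimes n}$. There are two ways to say that relations in different windows interact as simply as possible.

The first is linear algebra. Let $\mathcal L_n(A)$ be the lattice generated by the $R_i^{(n)}$, that is, the smallest set of subspaces of $V^{\otimes n}$ that contains them and is closed under sum and intersection. A lattice of subspaces is \emph{distributive} if $X\cap(Y+Z)=X\cap Y+X\cap Z$ for all its members $X,Y,Z$, and $A$ is \emph{distributive} if $\mathcal L_n(A)$ is distributive for every $n\geq N$. The basic failure of distributivity is given by three distinct lines $X,Y,Z$ in a plane: there $X\cap(Y+Z)=X$, while $X\cap Y+X\cap Z=0$.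

The second is homological. Since $J_n\subseteq V\otimes J_{n-1}$, there is a map of left $A$-modules
\[
\delta\colon A\otimes J_n\longrightarrow A\otimes V\otimes J_{n-1}\longrightarrow A\otimes J_{n-1},
\]
which moves the first tensor factor of $J_n$ into $A$ by multiplication. We have $\delta^N=0$, because $\delta^N$ multiplies the first $N$ factors together and $J_n\subseteq R\otimes V^{\otimes n-N}$ for $n\geq N$. Hence the terms $A\otimes J_{jN}$ and $A\otimes J_{jN+1}$ $(j\ge0)$, with maps alternating between $\delta$ and $\delta^{N-1}$, form a complex
\begin{equation}\label{eq:koszul}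
\cdots\to A\otimes J_{2N}\xrightarrow{\delta^{N-1}}A\otimes J_{N+1}\xrightarrow{\ \delta\ }A\otimes R\xrightarrow{\delta^{N-1}}A\otimes V\xrightarrow{\ \delta\ }A\to k\to0 .
\end{equation}
Following Berger, $A$ is \emph{$N$-Koszul} if \eqref{eq:koszul} is exact. The model is $A=k[x]/(x^N)$: every $J_n$ is one-dimensional, $\delta$ is multiplication by $x$, and \eqref{eq:koszul} is exact because in $A$ the annihilator of $x$ is $(x^{N-1})$ and the annihilator of $x^{N-1}$ is $(x)$.

Backelin proved that for $N=2$ the algebra $A$ is distributive if and only if it is Koszul. For $N\ge3$ one more condition enters. The algebra $A$ satisfies Berger's \emph{extra condition} if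
\begin{equation}\label{eq:ec}
R_i^{(n)}\cap R_j^{(n)}\subseteq R_l^{(n)}\qquad\text{whenever }1\le i\le l\le j\le n-N+1\text{ and }j\le i+N-1 .
\end{equation}
The inequality $j\le i+N-1$ says that the windows $i$ and $j$ overlap; an element that is a relation in two overlapping windows must then be a relation in every window between them. For $N=2$ the condition is vacuous, since $l\in\{i,j\}$. Berger proved the implications
\begin{equation}\label{eq:berger}
\text{distributivity}+\text{extra condition}\ \Longrightarrow\ N\text{-Koszul}\ \Longrightarrow\ \text{extra condition}.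
\end{equation}
The problem, which comes from Kriegk and Van den Bergh \cite{KV}, is whether the first implication can be reversed. In view of the second implication it asks:
\begin{quote}
\emph{Is every $N$-Koszul algebra $A=T(V)/(R)$ distributive?}
\end{quote}

The simplest cases suggest a positive answer. It is positive for $N=2$. If $R$ is spanned by words in a basis of $V$, then every member of $\mathcal L_n(A)$ is spanned by words, so $A$ is distributive, and by \eqref{eq:berger} it is $N$-Koszul exactly when it satisfies the extra condition. (The extra condition can fail here: for $N=3$, $V=kx\oplus ky$ and $R=k\,xyx$, the word $xyxyx$ lies in $R_1^{(5)}\cap R_3^{(5)}$ but not in $R_2^{(5)}$.) One may therefore guess that the extra condition accounts for the whole difference between $N=2$ and $N\ge3$. It does not.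

\subsection{Results}
From now on tensor signs between letters are omitted, and no assumption is made on $k$.

\begin{theorem}\label{thm:counter}
Let $N\ge3$. Let $V$ have as a basis the $3N+1$ letters
\[
a_1,\dots,a_{N-1},\quad x_1,\dots,x_N,\quad y_1,\dots,y_N,\quad w,\quad v,
\]
and let $R\subseteq V^{\otimes N}$ be spanned by
\[
\begin{gathered}
\alpha=a_1\cdots a_{N-1}x_1,\qquad \sigma=x_1\cdots x_N-y_1\cdots y_N,\\
\rho=x_2\cdots x_Nw,\qquad \rho'=y_2\cdots y_Nw,\qquad \tau=y_3\cdots y_Nwv .
\end{gathered}
\]
Then $A=T(V)/(R)$ is $N$-Koszul of global dimension $3$, and $\mathcal L_n(A)$ is not distributive for any $n\ge 2N+1$.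
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $N\ge2$ and let $A=T(V)/(R)$ be $N$-Koszul.
\begin{enumerate}
\item[(1)] The lattice $\mathcal L_n(A)$ is distributive for $N\le n\le 2N$.
\item[(2)] If $J_{N+1}=0$, equivalently if $A$ has global dimension at most $2$, then $A$ is distributive.
\end{enumerate}
\end{theorem}

For each $N\ge3$, Theorem~\ref{thm:counter} shows that neither the degree $2N$ nor the dimension $2$ in Theorem~\ref{thm:sharp} can be increased; for the algebra of Theorem~\ref{thm:counter} the lattice $\mathcal L_n(A)$ is distributive if and only if $n\le 2N$. Together with Backelin's theorem we obtain the answer to the problem.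

\begin{corollary}
Fix a field $k$ and $N\ge2$. The converse of the first implication in \eqref{eq:berger} holds for all algebras $T(V)/(R)$ with $R\subseteq V^{\otimes N}$ if and only if $N=2$.
\end{corollary}

We prove Theorem~\ref{thm:sharp} first, because its proof shows where a counterexample can hide. Section~\ref{sec:lin} splits distributivity of a family $X_1,\dots,X_m$ into one condition for each set of indices $K$, which concerns the traces of the remaining $X_i$ on $\bigcap_{i\in K}X_i$. Section~\ref{sec:exact} shows that Koszulity gives the condition for $K=\emptyset$. For $K\ne\emptyset$ and $n\le 2N$ the extra condition leaves at most two traces to consider, and two subspaces cause no trouble (Section~\ref{sec:sharp}). In degree $2N+1$ three traces can survive; Section~\ref{sec:design} shows, for $N=3$, how to make them three lines in a plane without destroying Koszulity. Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}; apart from the general facts of Subsection~\ref{sub:res}, it can be read independently.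

We write $[a,b]$ for the set of integers $i$ with $a\le i\le b$. Two facts on tensor products of vector spaces are used throughout; both follow by choosing bases.
\begin{enumerate}
\item[(T1)] Tensoring with a fixed space $U$, on either side, commutes with sums and intersections of subspaces, and preserves strict inclusions if $U\neq0$.
\item[(T2)] If $P\subseteq P'$ and $Q\subseteq Q'$, then $(P\otimes Q')\cap(P'\otimes Q)=P\otimes Q$.
\end{enumerate}

\section{Distributivity and relations among subspaces}\label{sec:lin}

Distributivity of a generated lattice is a condition on all triples of its members, and Koszulity says nothing directly about most of them. We replace it by finitely many conditions on the generators.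

Let $(Y_i)_{i\in I}$ be a finite family of subspaces of a vector space $W$. A \emph{relation} is an element $(x_i)\in\bigoplus_{i\in I}Y_i$ with $\sum_ix_i=0$ in $W$. A relation is \emph{elementary} if it has at most two nonzero entries; these are then $y$ and $-y$, in places $i\neq j$, with $y\in Y_i\cap Y_j$. The family is \emph{pair-generated} if every relation is a sum of elementary relations. Three distinct lines in a plane are not pair-generated: they carry a nonzero relation, and every elementary relation is zero.

\begin{lemma}\label{lem:pairs}
Let $(Y_i)_{i\in I}$ be a finite family of subspaces of $W$.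
\begin{enumerate}
\item[(a)] If $|I|\le2$, the family is pair-generated.
\item[(b)] Let $I'\subseteq I$ be such that every $Y_p$ with $p\notin I'$ is contained in some $Y_j$ with $j\in I'$. If $(Y_j)_{j\in I'}$ is pair-generated, so is $(Y_i)_{i\in I}$.
\item[(c)] If, for some total order on $I$, we have $Y_q\cap\sum_{i<q}Y_i=\sum_{i<q}Y_q\cap Y_i$ for all $q\in I$, then the family is pair-generated.
\item[(d)] If the family is pair-generated, then $Y_q\cap\sum_{i\ne q}Y_i=\sum_{i\ne q}Y_q\cap Y_i$ for all $q\in I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every relation is elementary.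

(b) Let $(x_i)$ be a relation. For each $p\notin I'$ choose $j\in I'$ with $Y_p\subseteq Y_j$ and subtract the elementary relation with entries $x_p$ in place $p$ and $-x_p$ in place $j$. What remains is a relation of the family $(Y_j)_{j\in I'}$.

(c) Let $(x_i)$ be a nonzero relation and $q$ the largest index with $x_q\ne0$. Then $x_q=-\sum_{i<q}x_i$ lies in $Y_q\cap\sum_{i<q}Y_i$, so $x_q=\sum_{i<q}y_i$ with $y_i\in Y_q\cap Y_i$. Subtracting the elementary relations with $y_i$ in place $q$ and $-y_i$ in place $i$ leaves a relation supported on indices smaller than $q$. Induct on $q$.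

(d) An element $x_q$ of the left side is the $q$-th entry of a relation, and the $q$-th entry of an elementary relation lies in $Y_q\cap Y_i$ for some $i\ne q$, or is zero.
\end{proof}

By (c) and (d), a family of three subspaces is pair-generated if and only if $Y_3\cap(Y_1+Y_2)=Y_3\cap Y_1+Y_3\cap Y_2$.

Let $X_1,\dots,X_m$ be subspaces of $W$. For $K\subseteq[1,m]$ put $X_K=\bigcap_{i\in K}X_i$, with $X_\emptyset=W$, and let
\[
\mathcal F_K=(X_K\cap X_i)_{i\in[1,m]\setminus K}
\]
be the family of traces of the remaining subspaces on $X_K$. A basis of $W$ is \emph{adapted} to $X_1,\dots,X_m$ if each $X_i$ is spanned by a subset of it.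

\begin{proposition}\label{prop:crit}
The following are equivalent.
\begin{enumerate}
\item[(i)] The lattice generated by $X_1,\dots,X_m$ is distributive.
\item[(ii)] $W$ has a basis adapted to $X_1,\dots,X_m$.
\item[(iii)] The family $\mathcal F_K$ is pair-generated for every $K\subseteq[1,m]$.
\end{enumerate}
\end{proposition}

That (i) implies (ii) is a standard fact \cite[Ch.~1, Prop.~7.1]{PP}. We need condition (iii), and the proof through (iii) is short.

\begin{proof}
(ii)$\Rightarrow$(i). For subspaces spanned by subsets of one basis, sum and intersection correspond to union and intersection of subsets, and these are distributive.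

(i)$\Rightarrow$(iii). The members of $\mathcal F_K$ belong to the lattice, so the hypothesis of Lemma~\ref{lem:pairs}(c) holds for any order.

(iii)$\Rightarrow$(ii). In an adapted basis, the vectors are sorted by the set $K$ of those indices $i$ for which they lie in $X_i$. We therefore construct, for each $K$, a space to be spanned by the vectors of type $K$. Put $X_K^+=\sum_{L\supsetneq K}X_L\subseteq X_K$ and choose a complement $C_K$ with $X_K=C_K\oplus X_K^+$. We claim that
\begin{equation}\label{eq:decomp}
X_K=\bigoplus_{L\supseteq K}C_L\qquad\text{for all }K\subseteq[1,m].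
\end{equation}
The case $K=\emptyset$ gives $W=\bigoplus_LC_L$, the case $K=\{i\}$ gives $X_i=\bigoplus_{L\ni i}C_L$, and a union of bases of the $C_L$ is then an adapted basis.

We prove \eqref{eq:decomp} by downward induction on $|K|$. For $K=[1,m]$ we have $C_K=X_K$. Assume \eqref{eq:decomp} for all $L\supsetneq K$. Then $X_K=C_K+\sum_{L\supsetneq K}X_L=\sum_{L\supseteq K}C_L$. To see that the sum is direct, let $c_K+\sum_{L\supsetneq K}c_L=0$ with $c_L\in C_L$. Then $c_K\in C_K\cap X_K^+=0$. The difficulty is that the induction hypothesis separates only those $C_L$ whose index sets share an element outside $K$; pair-generation of $\mathcal F_K$ glues these partial decompositions together. Let $F$ be the external direct sum of the $C_L$ with $L\supsetneq K$, and put $Y_i=X_K\cap X_i=X_{K\cup\{i\}}$ for $i\notin K$. By \eqref{eq:decomp} for $K\cup\{i\}$ there is a linear map $\lambda_i\colon Y_i\to F$ that sends an element to its tuple of components in the $C_L$, $L\supseteq K\cup\{i\}$. For $i\neq j$ outside $K$, an element of $Y_i\cap Y_j=X_{K\cup\{i,j\}}$ is a sum of components in the $C_L$ with $L\supseteq K\cup\{i,j\}$,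 so $\lambda_i$ and $\lambda_j$ agree on it. Hence $\lambda\colon\bigoplus_{i\notin K}Y_i\to F$, $(x_i)\mapsto\sum_i\lambda_i(x_i)$, vanishes on elementary relations, and by (iii) on all relations. For each $L\supsetneq K$ choose $i(L)\in L\setminus K$ and put $x_i=\sum_{i(L)=i}c_L\in Y_i$. Then $(x_i)$ is a relation and $\lambda\bigl((x_i)\bigr)=(c_L)_{L\supsetneq K}$. So all $c_L$ vanish.
\end{proof}

\section{What exactness of the Koszul complex gives}\label{sec:exact}

\subsection{The complex as a resolution}\label{sub:res}
Give $A\otimes J_n$ the total degree; then $\delta$ has degree $0$ and exactness can be tested degree by degree.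

The complex \eqref{eq:koszul} is exact at $k$, $A$ and $A\otimes V$ for every $A$. Indeed, $A\to k$ is onto with kernel $A_+=AV$, the image of $A\otimes V$. Let $T=T(V)$ and $I=(R)=TRT$. Then $A\otimes V=TV/IV$, and the map to $A=T/I$ has kernel $I/IV$. From $T=k\oplus TV$ we get $I=TR+IV$, so this kernel is the image of $A\otimes R$. The first real condition is thus exactness at $A\otimes R$.

We recall the standard fact that the global dimension of a graded algebra $A=k\oplus A_1\oplus A_2\oplus\cdots$ equals the projective dimension of the trivial module $k=A/A_+$. If $A$ is $N$-Koszul, \eqref{eq:koszul} is a free resolution $P_\bullet\to k$ whose differentials map $P_i$ into $A_+P_{i-1}$. They vanish after applying $k\otimes_A-$, so $\operatorname{Tor}^A_i(k,k)=k\otimes_AP_i$, and the global dimension of $A$ is the supremum of the $i$ with $P_i\ne0$. Here $P_3=A\otimes J_{N+1}$, and $J_{N+1}=0$ forces $J_n\subseteq J_{N+1}\otimes V^{\otimes n-N-1}=0$ for all $n\ge N+1$. Hence an $N$-Koszul algebra has global dimension at most $2$ if and only if $J_{N+1}=0$, as asserted in Theorem~\ref{thm:sharp}(2).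

\subsection{Exactness at $A\otimes R$}
For the rest of the paper, once a degree $n\ge N$ is fixed we write
\[
m=n-N+1,\qquad W=V^{\otimes n},\qquad X_i=R_i^{(n)}\quad(1\le i\le m),
\]
and use the notation $X_K$, $\mathcal F_K$ of Section~\ref{sec:lin}.

\begin{lemma}\label{lem:identity}
Let $A$ be $N$-Koszul. Then for every $n\geq N$ and $2\le q\le m$,
\begin{equation}\label{eq:identity}
X_q\cap\sum_{i<q}X_i\;=\;X_{q-1}\cap X_q+\sum_{i\le q-N}X_i\cap X_q .
\end{equation}
\end{lemma}

\begin{proof}
By (T1), tensoring on the right with a power of $V$ reduces the claim to the degree $n=q+N-1$, in which $q=m$ is the last window. In this degree the relevant part of \eqref{eq:koszul} is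
\[
A_{q-2}\otimes J_{N+1}\xrightarrow{\ \delta\ }A_{q-1}\otimes R\xrightarrow{\delta^{N-1}}A_{q+N-2}\otimes V .
\]
The windows that fit into the first $q-1$ positions are those with $i\le q-N$, and $R_i^{(q-1)}\otimes R=X_i\cap X_q$ for such $i$ by (T2). Hence $A_{q-1}\otimes R=X_q/D$ with $D=\sum_{i\le q-N}X_i\cap X_q$. The windows that fit into the first $n-1$ positions are those with $i<q$, so $A_{q+N-2}\otimes V=W/\sum_{i<q}X_i$. The map $\delta^{N-1}$ is induced by the inclusion $X_q\subseteq W$, so its kernel is $\bigl(X_q\cap\sum_{i<q}X_i\bigr)/D$. The image of $\delta$ is the image of $V^{\otimes q-2}\otimes J_{N+1}=X_{q-1}\cap X_q$ in $X_q/D$. Equality of kernel and image is \eqref{eq:identity}.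
\end{proof}

In words: if a relation in window $q$ is a sum of relations in earlier windows, this is explained by the adjacent window $q-1$ and by windows disjoint from $q$. The identity has two consequences. The first is Berger's second implication, whose proof we include because it takes a few lines.

\begin{corollary}\label{cor:two}
Let $A$ be $N$-Koszul. Then $A$ satisfies the extra condition \eqref{eq:ec}, and in every degree $n\ge N$ the family $\mathcal F_\emptyset=(X_1,\dots,X_m)$ is pair-generated.
\end{corollary}

\begin{proof}
Let $i<j\le i+N-1$ and $q=j-i+1$, so $2\le q\le N$. In degree $n-i+1$ the last sum in \eqref{eq:identity} is empty, so $R_1^{(n-i+1)}\cap R_q^{(n-i+1)}\subseteq R_{q-1}^{(n-i+1)}$. Tensoring on the left with $V^{\otimes i-1}$ gives $X_i\cap X_j\subseteq X_{j-1}$, hence $X_i\cap X_j\subseteq X_i\cap X_{j-1}$, and \eqref{eq:ec} follows by induction on $j-i$.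

The right side of \eqref{eq:identity} is contained in $\sum_{i<q}X_i\cap X_q$, which is contained in the left side. So Lemma~\ref{lem:pairs}(c) applies with the natural order.
\end{proof}

The extra condition disposes of many further sets $K$. Call $K\subseteq[1,m]$ \emph{closed} if $i,j\in K$ and $i\le l\le j\le i+N-1$ imply $l\in K$.

\begin{proposition}\label{prop:closed}
Let $A$ be $N$-Koszul and $n\ge N$. Then $\mathcal L_n(A)$ is distributive, equivalently $V^{\otimes n}$ has a basis adapted to $X_1,\dots,X_m$, if and only if $\mathcal F_K$ is pair-generated for every nonempty closed $K\subseteq[1,m]$.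
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:crit} and Corollary~\ref{cor:two} it suffices to show that $\mathcal F_K$ is pair-generated when $K$ is not closed. In that case there are $i,j\in K$ and $l\notin K$ with $i<l<j\le i+N-1$, and $X_K\subseteq X_i\cap X_j\subseteq X_l$ by the extra condition. So the member $X_K\cap X_l=X_K$ of $\mathcal F_K$ contains all the others. Apply Lemma~\ref{lem:pairs}(b) with $I'=\{l\}$, and then (a).
\end{proof}

\section{Low degrees and global dimension two}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. Let $A$ be $N$-Koszul, fix $n\ge N$ and a nonempty closed set $K\subseteq[1,m]$, and write $Y_i=X_K\cap X_i$ for $i\notin K$. By Proposition~\ref{prop:closed} we must show that $\mathcal F_K=(Y_i)_{i\notin K}$ is pair-generated. The extra condition orders the traces near an element of $K$: for $c\in K$ and $i,i'\notin K$,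
\begin{equation}\label{eq:nest}
Y_i\subseteq Y_{i'}\qquad\text{if $i'$ lies between $i$ and $c$, and }|c-i|\le N-1,
\end{equation}
because $Y_i\subseteq X_i\cap X_c\subseteq X_{i'}$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
Let $n\le 2N$, that is, $m\le N+1$. Two indices in $[1,m]$ differ by at most $N-1$, with the single exception of the pair $1,N+1$ when $m=N+1$. In each case below we find at most two indices $j$ such that every $Y_i$ is contained in one of the $Y_j$; then Lemma~\ref{lem:pairs}(b) and (a) finish the proof. Let $a=\min K$ and $b=\max K$.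

\emph{Case $b-a=N$.} Then $a=1$ and $b=m=N+1$. If $K$ contains some $l$ with $1<l<m$, then closedness gives $[1,l]\cup[l,m]\subseteq K$, and $\mathcal F_K$ is empty. Otherwise $K=\{1,m\}$, and for $1<i<m$ the extra condition applied to the pairs $1,i$ and $i,m$ gives $Y_i=X_1\cap X_i\cap X_m=X_{[1,m]}$. All members of $\mathcal F_K$ are equal, and one index suffices.

\emph{Case $b-a\le N-1$.} Then $K=[a,b]$. If $m=N+1$ and $K=\{m\}$, then \eqref{eq:nest} gives $Y_i\subseteq Y_{m-1}$ for $2\le i\le m-1$, and the indices $1,m-1$ suffice. If $m=N+1$ and $K=\{1\}$, then $Y_i\subseteq Y_2$ for $2\le i\le m-1$, and the indices $2,m$ suffice. In all other cases $a\le N$, so $a-i\le N-1$ for $i<a$, and $m-b\leq N-1$, so $i-b\le N-1$ for $i>b$. By \eqref{eq:nest}, $Y_i\subseteq Y_{a-1}$ for $i<a$ and $Y_i\subseteq Y_{b+1}$ for $i>b$; those of the indices $a-1$, $b+1$ that lie in $[1,m]$ suffice.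
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
Let $J_{N+1}=0$. We show by induction on $n\ge0$ that $V^{\otimes n}$ has a basis adapted to the $R_i^{(n)}$; for $n<N$ there are no such subspaces and any basis will do. Let $n\ge N$. The hypothesis makes overlapping windows independent: for $i<j\le i+N-1$ the extra condition and (T1) give
\begin{equation}\label{eq:zero}
X_i\cap X_j\subseteq X_i\cap X_{i+1}=V^{\otimes i-1}\otimes J_{N+1}\otimes V^{\otimes n-N-i}=0 .
\end{equation}
If two distinct elements of $K$ differ by less than $N$, then $X_K=0$ and $\mathcal F_K$ has only the zero relation. Otherwise $K=\{k_1<\dots<k_r\}$ with $k_{j+1}-k_j\ge N$, the windows $k_1,\dots,k_r$ are pairwise disjoint, and by (T2)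
\[
X_K=U_0\otimes R\otimes U_1\otimes R\otimes\cdots\otimes R\otimes U_r ,
\]
where $U_j=V^{\otimes n_j}$ fills the positions between consecutive windows and $n_j\le n-N<n$ because $r\ge1$. Let $i\notin K$. If $|i-k_j|<N$ for some $j$, then $Y_i=0$ by \eqref{eq:zero}. Otherwise the window $i$ is disjoint from the windows $k_1,\dots,k_r$; being a block of consecutive positions, it lies inside one factor $U_j$, and $Y_i$ is obtained from $X_K$ by replacing $U_j$ by a subspace $R_{i'}^{(n_j)}$. By induction each $U_j$ has a basis adapted to the $R_{i'}^{(n_j)}$. The tensor products of elements of these bases and of a basis of $R$ form a basis of $X_K$ adapted to all $Y_i$. By the implication (ii)$\Rightarrow$(iii) of Proposition~\ref{prop:crit}, applied to the subspaces $Y_i$ of $X_K$ and the empty index set, $\mathcal F_K$ is pair-generated. Proposition~\ref{prop:closed} completes the induction.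
\end{proof}

Koszulity entered both proofs only through Lemma~\ref{lem:identity}, that is, through exactness of \eqref{eq:koszul} at $A\otimes R$.

\section{Three lines in degree $2N+1$: the case $N=3$}\label{sec:design}

Let $n=2N+1$, so $m=N+2$, and take $K=\{N+1\}$. By \eqref{eq:nest} we have $Y_i\subseteq Y_N$ for $2\le i\le N$. The window $1$ is disjoint from the window $N+1$, so \eqref{eq:nest} says nothing about $Y_1$, and there is now also an index $N+2$ to the right of $K$. Three traces survive:
\[
Y_1,\quad Y_N,\quad Y_{N+2}\ \subseteq X_{N+1}.
\]
We try to make them look like three lines in a plane. Take $N=3$, so $n=7$, and the traces are $Y_1,Y_3,Y_5\subseteq X_4$.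

We want words $s,t$ of length $7$ with $s\in X_1$, $t\in X_5$ and $s-t\in X_3$. The last requirement is met by two words that differ exactly in the third window, and a binomial relation $\sigma=x_1x_2x_3-y_1y_2y_3$:
\[
s=a_1a_2\,x_1x_2x_3\,wv,\qquad t=a_1a_2\,y_1y_2y_3\,wv .
\]
The first window of $s$ and the last window of $t$ give the relations $\alpha=a_1a_2x_1$ and $\tau=y_3wv$. The first and the last window both overlap the third, so they see the difference between $s$ and $t$: the word $t$ does not begin with $\alpha$, and $s$ does not end with $\tau$.

The algebra with the three relations $\alpha,\sigma,\tau$ is not Koszul, and Lemma~\ref{lem:identity} shows what to add. For $q=5$ it requires that $t=s-(s-t)\in X_5\cap(X_1+X_3)$ lie in $X_4\cap X_5+X_1\cap X_5+X_2\cap X_5$. But the windows $4,1,2$ of $t$ are $y_2y_3w$, $a_1a_2y_1$, $a_2y_1y_2$; these words occur in no relation, so the coefficient of $t$ vanishes on $X_4$, $X_1$ and $X_2$. We repair this by adding $\rho'=y_2y_3w$, which puts $t$ in $X_4\cap X_5$. This creates a new defect in degree $6$. Let $s',t'$ be the words $s,t$ without the last letter $v$.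 Now $t'\in X_4\cap(X_1+X_3)$, and \eqref{eq:identity} for $q=4$ requires $t'\in X_3\cap X_4+X_1\cap X_4$. The coefficient of $t'$ vanishes on $X_1$. It also vanishes on $X_3\cap X_4$, since on $X_3$ the coefficients of $s'$ and $t'$ add to zero and on $X_4$ the coefficient of $s'$ vanishes as long as $x_2x_3w$ occurs in no relation. Adding $\rho=x_2x_3w$ gives $t'=s'-(s'-t')$ with $s'\in X_1\cap X_4$ and $s'-t'\in X_3\cap X_4$. These are the five relations of Theorem~\ref{thm:counter}, and Section~\ref{sec:counter} shows that nothing more is needed.

Let $\pi$ be the projection of $V^{\otimes7}$ onto the plane $P=ks\oplus kt$ that kills all other words. Reading the windows of $s$ and $t$ gives: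
\[
\begin{array}{c|ccccc}
i&1&2&3&4&5\\ \hline
\text{window $i$ of }s&a_1a_2x_1=\alpha&a_2x_1x_2&x_1x_2x_3&x_2x_3w=\rho&x_3wv\\
\text{window $i$ of }t&a_1a_2y_1&a_2y_1y_2&y_1y_2y_3&y_2y_3w=\rho'&y_3wv=\tau\\ \hline
\pi(X_i)&ks&0&k(s-t)&P&kt
\end{array}
\]
The last row is the whole mechanism. The family $X_1,\dots,X_5$ is pair-generated, as Koszulity demands: the relation $s-(s-t)-t=0$ among $X_1,X_3,X_5$ is a sum of three elementary relations, each of which passes through $X_4\supseteq P$. Inside $X_4$ this detour is no longer available, and $Y_1,Y_3,Y_5$ project onto three distinct lines.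

One may expect the next term $A\otimes J_4$ of \eqref{eq:koszul} to detect the failure, since $t=a_1a_2y_1\cdot y_2y_3wv$ defines an element of $A_3\otimes J_4$. But its image under $\delta$ is $a_1a_2y_1y_2\otimes\tau$. The relation $\sigma$, which is responsible for the failure, needs the letter $y_3$, and $y_3$ belongs to $\tau$; so $a_1a_2y_1y_2\ne0$ in $A$ and no homology arises.

\section{The counterexample}\label{sec:counter}

Let $N\ge3$ and let $A$ be the algebra of Theorem~\ref{thm:counter}. The words that occur in the five relations are
\begin{equation}\label{eq:words}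
a_1\cdots a_{N-1}x_1,\quad x_1\cdots x_N,\quad y_1\cdots y_N,\quad x_2\cdots x_Nw,\quad y_2\cdots y_Nw,\quad y_3\cdots y_Nwv ,
\end{equation}
and each occurs in exactly one of them. We abbreviate $\underline a=a_1\cdots a_{N-1}$.

\subsection{Failure of distributivity}
Let $n=2N+1$ and
\[
s=\underline a\,x_1x_2\cdots x_N\,wv,\qquad t=\underline a\,y_1y_2\cdots y_N\,wv .
\]
Then $s=\alpha\,x_2\cdots x_Nwv\in X_1$, $\;t=\underline a\,y_1y_2\,\tau\in X_{N+2}$ and $s-t=\underline a\,\sigma\,wv\in X_N$. Hence $s-t\in X_N\cap(X_1+X_{N+2})$.

Let $\pi$ be the projection of $V^{\otimes 2N+1}$ onto $ks\oplus kt$ that kills all other words. The space $X_i$ is spanned by the elements $u\,r\,u'$ with $u,u'$ words, $u$ of length $i-1$, and $r\in\{\alpha,\sigma,\rho,\rho',\tau\}$. A word can occur in an element of $X_i$ only if its $i$-th window is in the list \eqref{eq:words}.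
\begin{itemize}
\item $\pi(X_1)\subseteq ks$, because the first window of $t$ is $\underline a\,y_1$, which is not in \eqref{eq:words}.
\item $\pi(X_{N+2})\subseteq kt$, because the last window of $s$ is $x_3\cdots x_Nwv$, which begins with $x_3$ as $N\ge3$ and is not in \eqref{eq:words}.
\item $\pi(X_N)\subseteq k(s-t)$. The $N$-th windows of $s$ and $t$ are $x_1\cdots x_N$ and $y_1\cdots y_N$, which occur only in $\sigma$. So $\pi(u\,r\,u')\neq0$ forces $r=\sigma$, $u=\underline a$, $u'=wv$, and then $u\,r\,u'=s-t$.
\end{itemize}
The lines $ks$, $kt$, $k(s-t)$ are distinct over every field. Therefore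
\[
\pi(X_N\cap X_1)\subseteq k(s-t)\cap ks=0,\qquad \pi(X_N\cap X_{N+2})\subseteq k(s-t)\cap kt=0,
\]
while $\pi(s-t)=s-t\ne0$. So the inclusion $X_N\cap X_1+X_N\cap X_{N+2}\subseteq X_N\cap(X_1+X_{N+2})$ is strict, and $\mathcal L_{2N+1}(A)$ is not distributive. For $n>2N+1$ we have $R_i^{(n)}=R_i^{(2N+1)}\otimes V^{\otimes n-2N-1}$ for $i\le N+2$, and by (T1) the same inclusion is strict in degree $n$.

\subsection{A basis of normal words}
To compute the kernel of $\delta^{N-1}$ on $A\otimes R$ we must decide which products vanish in $A$, and for this we need a basis. We recall Bergman's Diamond Lemma \cite{Bergman}. Consider rewriting rules $\omega_\nu\to f_\nu$, with $\omega_\nu$ a word and $f_\nu\in T(V)$; a \emph{reduction} replaces a word $u\,\omega_\nu u'$ by $uf_\nu u'$. Suppose that the words carry a partial order with the descending chain condition, that $c<c'$ implies $ucu'<uc'u'$ for all words $u,u'$, and that each $f_\nu$ is a linear combination of words smaller than $\omega_\nu$. Suppose that no $\omega_\mu$ is a subword of $\omega_\nu$ for $\mu\ne\nu$. An \emph{overlap} is a word $bcd$ with $b,c,d$ nonempty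 and $bc=\omega_\mu$, $cd=\omega_\nu$; it is \emph{resolvable} if $f_\mu d$ and $bf_\nu$ can be brought to a common element by reductions. If all overlaps are resolvable, then the words that contain no $\omega_\nu$ form a basis of $T(V)/(\omega_\nu-f_\nu)$.

For $A$ we take the rules
\[
\begin{gathered}
\mathsf A=\underline a\,x_1\to0,\qquad \mathsf B=y_1\cdots y_N\to x_1\cdots x_N,\qquad \mathsf C=x_2\cdots x_Nw\to0,\\
\mathsf D=y_2\cdots y_Nw\to0,\qquad \mathsf E=y_3\cdots y_Nwv\to0 ,
\end{gathered}
\]
and call $\mathsf A,\dots,\mathsf E$ the \emph{forbidden} words and the words containing none of them \emph{normal}. Declare $c<c'$ if $c,c'$ have the same length and $c$ has fewer letters $y_j$ than $c'$; this order has the required properties. The forbidden words are distinct of length $N$, so none contains another. In an overlap, the first letter of the second forbidden word occurs in a non-initial position of the first. The first letters are $a_1,y_1,x_2,y_2,y_3$, and the only non-initial occurrences are $y_2,y_3$ in $\mathsf B$ and $y_3$ in $\mathsf D$. This gives three overlaps.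
\begin{itemize}
\item $\mathsf B,\mathsf D$: the word $y_1\cdots y_Nw$ reduces by $\mathsf D$ to $0$, and by $\mathsf B$ to $x_1\cdots x_Nw=x_1\mathsf C\to0$.
\item $\mathsf B,\mathsf E$: the word $y_1\cdots y_Nwv$ reduces by $\mathsf E$ to $0$, and by $\mathsf B$ to $x_1\mathsf Cv\to0$.
\item $\mathsf D,\mathsf E$: the word $y_2\cdots y_Nwv$ reduces to $0$ by either rule.
\end{itemize}
All are resolvable, so the normal words form a basis of $A$.

If $u$ is normal and $u'$ is any word, a forbidden word occurring in $uu'$ ends at a letter of $u'$. The forbidden words $\mathsf A,\mathsf B,\mathsf C,\mathsf D,\mathsf E$ end in $x_1,y_N,w,w,v$. In particular: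
\begin{enumerate}
\item[$(\ast)$] If $u'$ contains none of the letters $x_1,y_N,w,v$, then $uu'$ is normal for every normal $u$, and right multiplication by $u'$ is injective on $A$.
\end{enumerate}

\subsection{The kernel of $\delta^{N-1}$ on $A\otimes R$}

\begin{lemma}\label{lem:kernel}
The kernel of $\delta^{N-1}\colon A\otimes R\to A\otimes V$ is
\[
\{\,hx_1\otimes\rho-hy_1\otimes\rho'+gy_2\otimes\tau\;:\;g,h\in A\,\}.
\]
\end{lemma}

\begin{proof}
The map sends $f\otimes v_1\cdots v_N$ to $fv_1\cdots v_{N-1}\otimes v_N$. Let $\phi=f_\alpha\otimes\alpha+f_\sigma\otimes\sigma+f_\rho\otimes\rho+f_{\rho'}\otimes\rho'+f_\tau\otimes\tau$. Comparing the coefficients of the letters $x_1,x_N,y_N,w,v$ in $A\otimes V$, we see that $\delta^{N-1}\phi=0$ if and only if, in $A$,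
\[
\begin{aligned}
&(1)\ \ f_\alpha\,\underline a=0,\qquad (2)\ \ f_\sigma\,x_1\cdots x_{N-1}=0,\qquad (3)\ \ f_\sigma\,y_1\cdots y_{N-1}=0,\\
&(4)\ \ f_\rho\,x_2\cdots x_N+f_{\rho'}\,y_2\cdots y_N=0,\qquad (5)\ \ f_\tau\,y_3\cdots y_Nw=0 .
\end{aligned}
\]
The listed elements satisfy these equations: (4) becomes $h\sigma=0$ and (5) becomes $g\rho'=0$. Conversely, assume (1)--(5). By $(\ast)$, equation (1) gives $f_\alpha=0$ and equation (3) gives $f_\sigma=0$.

\emph{Equation $(5)$ gives $f_\tau\in Ay_2$.} Write $f_\tau=f'+f''$, where $f''$ is a combination of normal words ending in $y_2$ and $f'$ is a combination of normal words not ending in $y_2$. Then $f''\in Ay_2$ and $f''y_3\cdots y_Nw=0$, so $f'y_3\cdots y_Nw=0$. Let $u$ be a normal word and suppose that $uy_3\cdots y_Nw$ contains a forbidden word. It ends at $y_N$ or at $w$. In the first case it is $\mathsf B$, and $u$ ends in $y_1y_2$. In the second case it is $\mathsf C$ or $\mathsf D$; since $N\geq3$, the letter before $w$ is $y_N$, so it is $\mathsf D$, and $u$ ends in $y_2$. Thus $uy_3\cdots y_Nw$ is normal whenever $u$ does not end in $y_2$. These words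 are distinct for distinct $u$, so $f'=0$.

\emph{Equation $(4)$ gives $(f_\rho,f_{\rho'})=(hx_1,-hy_1)$ for some $h\in A$.} Write $f_{\rho'}=f_0-hy_1$, where $h\in A$ and $f_0$ is a combination of normal words not ending in $y_1$. In $A$ we have $hy_1y_2\cdots y_N=hx_1x_2\cdots x_N$, so (4) reads
\[
(f_\rho-hx_1)\,x_2\cdots x_N+f_0\,y_2\cdots y_N=0 .
\]
Expand $f_\rho-hx_1$ in normal words $u$; each $ux_2\cdots x_N$ is normal by $(\ast)$. If $u$ is normal and does not end in $y_1$, then $uy_2\cdots y_N$ is normal, since a forbidden word in it would end at $y_N$, hence be $\mathsf B$, and force $u$ to end in $y_1$. The normal words obtained from the first term end in $x_N$, those from the second end in $y_N$, and within each term they are distinct. Hence $f_\rho=hx_1$ and $f_0=0$.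
\end{proof}

\subsection{The spaces $J_n$}
In degree $N+1$ the map $\delta^{N-1}$ is $V\otimes R\to A_N\otimes V=V^{\otimes N+1}/(R\otimes V)$, with kernel $(V\otimes R)\cap(R\otimes V)=J_{N+1}$. In this degree the elements $g,h$ of Lemma~\ref{lem:kernel} are scalars. So $J_{N+1}$ has the basis
\[
j_1=x_1\rho-y_1\rho'=\sigma w,\qquad j_2=y_2\tau=\rho'v=y_2\cdots y_Nwv .
\]
These two elements carry two of the three lines: $s-t=\underline a\,j_1v$ and $t=\underline a\,y_1j_2$. By Theorem~\ref{thm:sharp}(2), a counterexample cannot have $J_{N+1}=0$.

Next, $J_{N+2}=(V\otimes J_{N+1})\cap(J_{N+1}\otimes V)=0$. Indeed, let $z=\sum_\ell(\lambda_\ell\,j_1\ell+\mu_\ell\,j_2\ell)$, with $\ell$ running over the letters, be an element of $J_{N+1}\otimes V$ that lies in $V\otimes J_{N+1}$. The second letter of a word occurring in an element of $V\otimes J_{N+1}$ is the first letter of a word of $j_1$ or $j_2$, namely $x_1$, $y_1$ or $y_2$. The word $x_1\cdots x_Nw\ell$ has second letter $x_2$ and coefficient $\lambda_\ell$ in $z$; the word $j_2\ell$ has second letter $y_3$ and coefficient $\mu_\ell$. So all $\lambda_\ell$ and $\mu_\ell$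 vanish. Consequently $J_n\subseteq J_{N+2}\otimes V^{\otimes n-N-2}=0$ for $n\ge N+2$, and in particular $J_{jN}=J_{jN+1}=0$ for $j\ge2$.

\subsection{End of the proof of Theorem~\ref{thm:counter}}
The complex \eqref{eq:koszul} is
\[
0\to A\otimes J_{N+1}\xrightarrow{\ \delta\ }A\otimes R\xrightarrow{\delta^{N-1}}A\otimes V\xrightarrow{\ \delta\ }A\to k\to0 ,
\]
and it is exact at $k$, $A$ and $A\otimes V$ by Subsection~\ref{sub:res}. We have
\[
\delta(h\otimes j_1+g\otimes j_2)=hx_1\otimes\rho-hy_1\otimes\rho'+gy_2\otimes\tau ,
\]
so exactness at $A\otimes R$ is Lemma~\ref{lem:kernel}. If this element is zero, then $hy_1=0$ and $gy_2=0$. Since $N\ge3$, neither $y_1$ nor $y_2$ equals $y_N$, and $(\ast)$ gives $h=g=0$. Thus $\delta$ is injective on $A\otimes J_{N+1}$ and $A$ is $N$-Koszul. As $J_{N+1}\ne0$ and $J_{2N}=J_{2N+1}=\dots=0$, the global dimension of $A$ is $3$ by Subsection~\ref{sub:res}. Non-distributivity in all degrees $n\ge 2N+1$ was shown above. \qed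

\begin{remark}
In terms of Proposition~\ref{prop:closed}, the condition that fails in degree $2N+1$ is the one for $K=\{N+1\}$. The $(N+1)$-st windows of $s$ and $t$ are $\rho$ and $\rho'$, so $s\in Y_1$, $t\in Y_{N+2}$ and $s-t\in Y_N\cap(Y_1+Y_{N+2})$. For $2\le i\le N-1$ the $i$-th windows of $s$ and $t$ begin with $a_i$ and are not in \eqref{eq:words}, so $\pi(X_i)=0$. Hence $\pi$ kills $\sum_{i\ne N}Y_N\cap Y_i$ but not $s-t$, and $\mathcal F_K$ is not pair-generated by Lemma~\ref{lem:pairs}(d).
\end{remark}

\begin{remark}
The construction needs the window $N+2$ to distinguish $s$ from $t$, hence to overlap the window $N$, and this means $N+2\le 2N-1$, or $N\ge3$. For $N=2$ the same formulas give $\tau=wv$; then both $s$ and $t$ lie in $X_{4}$, so $s-t\in X_2\cap X_4$ and the three lines disappear.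
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bergman}
Bergman, Adv. Math. 29 (1978).

\bibitem{KV}
Benoit Kriegk, Michel Van den Bergh, \emph{Representations of non-commutative quantum groups}, arXiv:1004.4210 (2010).

\bibitem{PP}
Polishchuk, Positselski, \emph{Quadratic Algebras}.

\end{thebibliography}
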